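# Counting $k$-convex polyominoes by semi-perimeter

## 1. A staircase that needs three bends

Write $(c,r)$ for the unit cell in column $c$ (counted from the left) and row $r$ (counted from below). Take the five cells
$$\mathcal W=\{(1,1),\ (2,1),\ (2,2),\ (3,2),\ (3,3)\}.$$
Walk from $(1,1)$ to $(3,3)$ inside $\mathcal W$, going only east and north. The walk is forced: E, N, E, N. It changes direction three times. Any two other cells of $\mathcal W$ are joined by a part of this walk that omits its first or its last step, so by a walk with at most two changes of direction. In the full $3\times 3$ square, by contrast, one change always suffices. So there is a number attached to a shape: how many bends must a monotone walk be allowed so that any two cells can be joined?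

**Definition (convex polyomino).** A polyomino is a finite, edge-connected union of unit cells of the square lattice, up to translation. It is convex if every horizontal and every vertical line meets it in a connected set; equivalently, its perimeter equals the perimeter of its minimal bounding rectangle. If that rectangle has $m$ columns and $h$ rows, the semi-perimeter (half the perimeter) is therefore $m+h$.

**Definition ($k$-convex).** Let $k\ge 1$. A convex polyomino is $k$-convex if any two of its cells can be joined by a directed internal path with at most $k$ right-angle bends. Such a path goes from cell center to cell center by unit steps parallel to the axes and stays inside the polyomino; for one fixed quadrant NE, NW, SE or SW every step goes in one of the two axis directions of that quadrant. A bend is a change between the two step directions.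

Thus $\mathcal W$, which has semi-perimeter $6$, is $3$-convex but not $2$-convex. Reversing an NE path gives an SW path with the same bends, so the order of the two cells does not matter.

Let $a_n$ be the number of convex polyominoes of semi-perimeter $n$, let $a_{k,n}$ be the number of $k$-convex ones, and put $Q^{(k)}(x)=\sum_n a_{k,n}x^n$. We take as given the generating function of all convex polyominoes,
$$C(x)=\sum_n a_nx^n=\frac{x^{2}(1-6x+11x^{2}-4x^{3})}{(1-4x)^{2}}-\frac{4x^{4}}{(1-4x)^{3/2}}=x^2+2x^3+7x^4+28x^5+120x^6+528x^7+\cdots .\tag{1}$$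

Let us find $a_{1,5}$ by hand. The possible boxes for semi-perimeter $5$ are $4\times1$, $3\times2$ and their transposes. In a $4\times 1$ box there is only the straight strip. In a box with three columns and two rows the polyomino is a pair of row intervals with union $\{1,2,3\}$ that share a column. If one interval contains the other, any two cells are joined with at most one bend: for cells in different rows, start in the column of the cell in the smaller row and turn in the larger row. Otherwise the intervals are $\{1,2\}$ and $\{2,3\}$, in one of two orders, and the two extreme cells need two bends. So two polyominoes in this box, and by transposition two in the other, are not $1$-convex, and $a_{1,5}=28-4=24$.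

What kind of function is $Q^{(k)}$? The question is taken from Andrew R. Conway, Anthony J. Guttmann, "k-Convex Polyominoes by Semi-perimeter", arXiv:2606.13845 (2026). Both $C(x)$ and the generating function of $2$-convex polyominoes have a rational part with denominator $(1-4x)^2d(x)$ and a second part with $(1-4x)^{3/2}d(x)$, for the same polynomial $d$. The conjecture is that this holds for all $k$: for every $k\ge1$ there are polynomials $p_k,q_k,d_k$ with $d_k\not\equiv0$ such that, as formal power series,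
$$Q^{(k)}(x)=\frac{x^{2}p_k(x)}{(1-4x)^{2}d_k(x)}-\frac{x^{4}q_k(x)}{(1-4x)^{3/2}d_k(x)}.\tag{2}$$
(Here $d_k(0)\ne0$ is not required, and $p_k$ or $q_k$ may be zero.) We shall prove that this is true, with explicit polynomials. The only input that we do not prove is formula (1).

## 2. The parameter $q$ and the explicit formulas

Put
$$\Delta=\sqrt{1-4x},\quad \alpha=\frac{1-\Delta}2,\quad \beta=\frac{1+\Delta}2,\quad q=\frac{\alpha}{\beta}.$$
Then $\alpha+\beta=1$ and $\alpha\beta=x$, hence
$$\beta=\frac1{1+q},\qquad \alpha=\frac q{1+q},\qquad x=\frac q{(1+q)^2},\qquad q=x+2x^2+\cdots .\tag{3}$$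
Every power series in $q$ is a power series in $x$, and conversely. Define polynomials in $x$ by
$$P_{-1}=0,\ P_0=1,\ P_{i+1}=P_i-xP_{i-1};\qquad \Lambda_0=2,\ \Lambda_1=1,\ \Lambda_{i+1}=\Lambda_i-x\Lambda_{i-1}.$$
Since $\alpha,\beta$ are the roots of $t^2=t-x$, comparing initial values gives
$$P_i=\frac{\beta^{i+1}-\alpha^{i+1}}{\beta-\alpha}=\beta^{i}\,\frac{1-q^{i+1}}{1-q},\qquad \Lambda_i=\alpha^i+\beta^{i}.\tag{4}$$

**Theorem 1.** $Q^{(1)}=\dfrac{x^2(1-x)^2}{1-4x+2x^2}$. For every $k\ge2$,
$$Q^{(k)}(x)=C(x)-2B_k,\qquad B_k=\frac{x^2q^{k+2}\,[\,2(1+q)+q^k(1+3q^2)\,]}{(1-q)^3(1+q)(1-q^{2k+2})}.\tag{5}$$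

**Theorem 2.** For $k\ge2$ the form (2) holds with the integer polynomials
$$\begin{aligned}d_k&=P_{2k+1}\quad(d_k(0)=1),\qquad q_k=\Lambda_k^{\,2},\\ p_k&=(1-6x+11x^2-4x^3)P_{2k+1}-x^2\big[2x^k+2(1-2x)\Lambda_{2k}+(1-4x)P_{2k-1}\big].\end{aligned}\tag{6}$$
For $k=1$ it holds with $q_1=0$, $d_1=1-4x+2x^2$, $p_1=(1-x)^2(1-4x)^2$. So the conjecture is true for every $k\ge1$.

**Corollary 3.** $Q^{(k)}$ is rational if and only if $k=1$. For every $k\ge1$, $a_{k,n}/a_n\to\frac{k-1}{k+1}$ as $n\to\infty$.

For $k=2$ this gives $d_2=P_5=(1-x)(1-3x)$ and $q_2=(1-2x)^2$. As $q^4=x^4(1+8x+\cdots)$, we get $B_2=2x^6+22x^7+\cdots$, so $a_{2,6}=120-4=116$ and $a_{2,7}=528-44=484$. We shall recover $116$ by hand in Section 4.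

In what follows $x$ is always the variable of generating functions; columns are called $c$ and rows $r$.

## 3. One bend: pairwise nested rows

Let $I_1,\dots,I_h$ be the row intervals of a convex polyomino $\mathcal P$.

**Step 1.** *We translate "one bend" into a condition on pairs of rows.* A monotone path with at most one bend from $(c_1,r_1)$ to $(c_2,r_2)$ has its corner at $(c_2,r_1)$ or $(c_1,r_2)$. If one of these cells is in $\mathcal P$, the L-shaped path through it is in $\mathcal P$ by convexity. So the pair is joined with at most one bend if and only if $c_2\in I_{r_1}$ or $c_1\in I_{r_2}$. If all row intervals are pairwise nested, one of these always holds. If $I_{r_1},I_{r_2}$ are not nested, choose $c_1\in I_{r_1}\setminus I_{r_2}$ and $c_2\in I_{r_2}\setminus I_{r_1}$; this pair is not joined. Hence $\mathcal P$ is $1$-convex exactly when its row intervals are pairwise nested.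

**Step 2.** *We describe the order of the rows.* For $r<r'<r''$, column-convexity gives $I_{r'}\supseteq I_r\cap I_{r''}$, which is the smaller of the two nested intervals. So in the chain of intervals the sequence is unimodal (it increases, then decreases, for inclusion). Conversely, a unimodal sequence of pairwise nested nonempty intervals gives a connected polyomino that is row-convex, and column-convex because $\{r: c\in I_r\}$ is an interval.

**Step 3.** *We count.* Let $J_1\subsetneq\dots\subsetneq J_\nu$ be the distinct intervals and put $\omega=(1-x)^{-2}-1$. The rows equal to $J_\nu$ are consecutive, at least one: factor $\frac x{1-x}$. For $i<\nu$ the interval $J_i$ occurs in some number of rows below and some number of rows above the $J_\nu$ rows, at least one in total: factor $\omega$. The columns of $J_1$ give $\frac x{1-x}$. Passing from $J_i$ to $J_{i+1}$ adds columns at the left and at the right, at least one in total: factor $\omega$. Hence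
$$Q^{(1)}=\frac{x^2}{(1-x)^2}\sum_{\nu\ge1}\omega^{2(\nu-1)}=\frac{x^2}{(1-x)^2(1-\omega^2)}=\frac{x^2(1-x)^2}{1-4x+2x^2},$$
because $1-\omega^2=(1-\omega)(1+\omega)=\big(2-(1-x)^{-2}\big)(1-x)^{-2}=(1-4x+2x^2)/(1-x)^4$. The expansion starts $x^2+2x^3+7x^4+24x^5$, in agreement with Section 1. This proves Theorem 1 for $k=1$.

**From now on $k\ge2$.** For more bends, a test on pairs of rows is no longer enough, because the rows between them matter. We count the complement: the polyominoes that are not $k$-convex.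

## 4. Feet, gaps, and the reduction to one orientation

Let $\mathcal P$ be a convex polyomino with bounding box $[1,m]\times[1,h]$; the cell $(c,r)$ is the square $[c-1,c]\times[r-1,r]$. Every column and every row of the box contains a cell of $\mathcal P$. Let $T(c)$, $b(c)$ be the top and bottom rows of column $c$, and $R(r)$, $L(r)$ the right and left ends of row $r$. The *feet* of $\mathcal P$ are the four intervals where it touches its box:

- bottom row: columns $[s_1,s_2]$; top row: columns $[n_1,n_2]$;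
- left column: rows $[w_1,w_2]$; right column: rows $[e_1,e_2]$.

For $\mathcal W$: $T=(1,2,3)$, $b=(1,1,2)$, $L=(1,2,3)$, $R=(2,3,3)$, and the feet are $[s_1,s_2]=[1,2]$, $[n_1,n_2]=[3,3]$, $[w_1,w_2]=[1,1]$, $[e_1,e_2]=[2,3]$.

**Lemma 4 (unimodality).** $T$ is weakly increasing up to $n_1$, equals $h$ exactly on $[n_1,n_2]$, and is weakly decreasing afterwards. Likewise $b$ decreases weakly up to $s_1$, equals $1$ exactly on $[s_1,s_2]$, then increases weakly; $L$ decreases up to $w_1$, equals $1$ exactly on $[w_1,w_2]$, then increases; $R$ increases up to $e_1$, equals $m$ exactly on $[e_1,e_2]$, then decreases.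

*Proof.* By reflections it suffices to treat $T$, and as $T=h$ exactly on $[n_1,n_2]$ it suffices to exclude $c'<c<c''$ with $T(c)<T(c')$ and $T(c)<T(c'')$. Take a path of cells of $\mathcal P$ from $(c',T(c'))$ to $(c'',T(c''))$. It enters and leaves column $c$ by horizontal steps in rows $\le T(c)$. It starts above row $T(c)$, so before first entering column $c$ it visits row $T(c)+1$ in a column $<c$; after last leaving column $c$ it visits row $T(c)+1$ in a column $>c$. Row-convexity gives $(c,T(c)+1)\in\mathcal P$, a contradiction. $\square$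

Let $z=(c,r)$ be a cell of the box that is not in $\mathcal P$. Column $c$ of $\mathcal P$ lies entirely below or entirely above $z$, and row $r$ entirely to the right or to the left. Call $z$ a NW gap if the column is below and the row is to the right; NE gap: column below, row left; SW gap: column above, row right; SE gap: column above, row left.

**Lemma 5 (gaps).** A NW gap has $c<n_1$, $r>w_2$. A NE gap has $c>n_2$, $r>e_2$. A SW gap has $c<s_1$, $r<w_1$. A SE gap has $c>s_2$, $r<e_1$.

*Proof.* By reflection, only NW. If $c\in[n_1,n_2]$, then $T(c)=h\ge r$, but the column is below $z$. If $c>n_2$, some $(c'',r)\in\mathcal P$ has $c''>c$, so $T(c'')\ge r>T(c)$, although $T$ decreases there. So $c<n_1$. If $r\in[w_1,w_2]$, then $L(r)=1\le c$, but the row is to the right of $z$. If $r<w_1$, there is $(c,r')\in\mathcal P$ with $r'<r$, so $L(r')\le c<L(r)$, although $L$ decreases on $[1,w_1]$. So $r>w_2$. $\square$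

An *NE pair* is a pair of cells $\gamma_1=(c_1,r_1)$, $\gamma_2=(c_2,r_2)$ of $\mathcal P$ with $c_1\le c_2$, $r_1\le r_2$; an *SE pair* has $c_1\le c_2$, $r_1\ge r_2$. Any two cells form one or the other, in some order. As in Section 3, if one of $(c_1,r_2),(c_2,r_1)$ is in $\mathcal P$, the pair is joined with at most one bend.

**Lemma 6.** (i) If $\mathcal P$ has a full column or a full row, it is $2$-convex. (ii) If ($s_2<n_1$ and $e_2<w_1$) (type I) or ($n_2<s_1$ and $w_2<e_1$) (type II), then $\mathcal P$ is $2$-convex. (iii) If $s_2<n_1$ and $w_2<e_1$ (we say: $\mathcal P$ is **NE-oriented**), all SE pairs are joined with at most $2$ bends.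

*Proof.* (i) Let column $X$ be full, and let $c_1\le c_2$. If $c_1\le X\le c_2$, go along row $r_1$ to column $X$, along column $X$ to row $r_2$, then along row $r_2$; this path is monotone with at most two bends. If $c_2<X$, row $r_1$ contains $\gamma_1$ and $(X,r_1)$, hence $(c_2,r_1)$: one bend suffices. If $X<c_1$, row $r_2$ contains $(X,r_2)$ and $\gamma_2$, hence $(c_1,r_2)$. Full rows: reflect in the diagonal.

(ii) Reflection in the diagonal interchanges $s\leftrightarrow w$ and $n\leftrightarrow e$; so it exchanges types I and II, and it keeps NE pairs. The reflection $c\mapsto m+1-c$ also exchanges types I and II, and it exchanges NE and SE pairs. So it suffices to treat NE pairs in type I. Suppose $(c_1,r_2),(c_2,r_1)\notin\mathcal P$. The first is a NW gap ($\gamma_1$ is below it, $\gamma_2$ to its right), so $r_2>w_2$; the second is a SE gap, so $r_1<e_1$. Hence $r_1<e_1\le e_2<w_1\le w_2<r_2$. If $(c_1,e_1)\notin\mathcal P$, it would be a NW gap ($\gamma_1$ below it, $(m,e_1)$ to its right), giving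 $e_1>w_2$, a contradiction. So row $e_1$ contains columns $c_1,\dots,m$, and $\gamma_1\to(c_1,e_1)\to(c_2,e_1)\to\gamma_2$ is an NE path with two bends.

(iii) Let $(\gamma_1,\gamma_2)$ be an SE pair with $(c_2,r_1),(c_1,r_2)\notin\mathcal P$. These are a NE gap and a SW gap, so $r_2<w_1\le w_2<e_1\le e_2<r_1$. If $(c_1,e_1)\notin\mathcal P$, it is a SW gap ($\gamma_1$ above it, $(m,e_1)$ to its right), giving $e_1<w_1$, a contradiction. So $\gamma_1\to(c_1,e_1)\to(c_2,e_1)\to\gamma_2$ works. $\square$

A column in both $[s_1,s_2]$ and $[n_1,n_2]$ is full. So if there is no full column or row, then $s_2<n_1$ or $n_2<s_1$, and $w_2<e_1$ or $e_2<w_1$. Of the four combinations, types I and II are $2$-convex. Hence, for $k\ge2$, every $\mathcal P$ that is not $k$-convex is NE-oriented, or satisfies $n_2<s_1$, $e_2<w_1$, which is the mirror image ($c\mapsto m+1-c$) of NE-oriented. These two classes are disjoint. By (iii), an NE-oriented $\mathcal P$ fails to be $k$-convex exactly when it has an NE pair not joined by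 an NE path with at most $k$ bends. Call such a pair a **bad pair**. (If $c_1=c_2$ or $r_1=r_2$ a straight path exists, so for a bad pair NE is the only possible quadrant, up to reversal.) Therefore
$$Q^{(k)}=C-2B_k,\qquad B_k=\sum x^{m+h}\ \text{over NE-oriented }\mathcal P\text{ having a bad pair.}\tag{7}$$

**Example ($k=2$, semi-perimeter 6).** Let $\mathcal P$ be not $2$-convex with $m+h=6$. There is no full row or column. If $h\le2$ there is a full column (for $h=2$ the two rows share a column), and similarly for $m\le 2$; so $m=h=3$. Let $\mathcal P$ be NE-oriented, so $w_2<e_1\le3$. If $w_2=1$, the left column is $\{(1,1)\}$; its neighbor must be $(2,1)$, so $s_2=2$ and $n_1=3$ because $s_2<n_1$. The top row is $\{(3,3)\}$, whose neighbor must be $(3,2)$. Columns 2 and 3 share a row, which can only be row 2, so $(2,2)\in\mathcal P$ and $\mathcal P=\mathcal W$. If $w_2=2$, then $e_1=3$, the right column is $\{(3,3)\}$, its neighbor is $(2,3)$, so $n_1=2$, $s_2=1$; the bottom row is $\{(1,1)\}$, its neighbor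 is $(1,2)$; columns 1 and 2 share row 2; and $\mathcal P$ is the transpose of $\mathcal W$. Both are not $2$-convex. With the two mirror images, $a_{2,6}=120-4=116$.

## 5. The boundary as four words

Let $\mathcal P$ be NE-oriented; write $l=s_2$, $w=w_2$. We cut its boundary into four lattice words.

The boundary consists of the upper contour (a horizontal unit segment at height $T(c)$ over each column $c$, joined by vertical segments at abscissa $i$ between heights $T(i)$ and $T(i+1)$), the lower contour (the same with $b(c)-1$), and the left and right sides (abscissa $0$ from height $w_1-1$ to $w_2$, abscissa $m$ from $e_1-1$ to $e_2$). Consecutive columns share a row, so $\max(b(i),b(i+1))-1<\min(T(i),T(i+1))$, and the boundary is a simple closed polygon. By Lemma 4 it splits at $(0,w)$, $(l,0)$, $(m,e_1-1)$, $(n_1-1,h)$ into: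

- $\tilde u$, from $(0,w)$ to $(l,0)$, steps S and E, first S, last E (left side, then lower contour up to $(s_2,0)$);
- $NW$, from $(0,w)$ to $(n_1-1,h)$, steps N and E, first E, last N (upper contour);
- $SE$, from $(l,0)$ to $(m,e_1-1)$, steps N and E, first N, last E (lower contour);
- $\tilde v$, from $(n_1-1,h)$ to $(m,e_1-1)$, steps E and S, first E, last S (upper contour, then right side).

For example $NW$ starts with E at height $T(1)=w_2$ and ends with N because $T(n_1-1)<h$. For $\mathcal W$ the words are $\tilde u=\mathrm{SEE}$, $NW=\mathrm{ENEN}$, $SE=\mathrm{NE}$, $\tilde v=\mathrm{ESS}$.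

The E-step of $NW$ over a column $c\le n_1-1$ is at height $T(c)$. The N-step of $SE$ in a row $r\le e_1-1$ is at abscissa $R(r)$: if it is at abscissa $i\ge s_2$, then $b(i)\le r<b(i+1)\le T(i)$, so $(i,r)\in\mathcal P$, and $b>r$ in all columns $>i$.

Let $\mathcal Q$ be the set of all quadruples $(\tilde u,NW,SE,\tilde v)$ of words of these types with matching endpoints, with $l,w\ge1$, $l\le n_1-1$, $w\le e_1-1$.

**Lemma 7.** NE-oriented polyominoes correspond bijectively to the elements of $\mathcal Q$ with $NW\cap SE=\emptyset$.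

*Proof.* **Step 1.** *From $\mathcal P$ to words.* $NW$ and $SE$ are opposite arcs of a simple polygon without common endpoints, so they are disjoint; and $l=s_2\le n_1-1$, $w=w_2\le e_1-1$.

**Step 2.** *We show that four words with $NW\cap SE=\emptyset$ form a simple closed polygon.* As $\tilde u$ starts with S and ends with E, it meets the line of height $w$ only in $(0,w)$ and the line of abscissa $l$ only in $(l,0)$. $NW$ has heights $\ge w$ and $SE$ has abscissas $\ge l$, so $\tilde u\cap NW=\{(0,w)\}$ and $\tilde u\cap SE=\{(l,0)\}$. Likewise $\tilde v$ meets abscissa $n_1-1$ only in $(n_1-1,h)$ and height $e_1-1$ only in $(m,e_1-1)$; as $NW$ has abscissas $\le n_1-1$ and $SE$ has heights $\le e_1-1$, $\tilde v$ meets them only in the common endpoints. A point of $\tilde u\cap\tilde v$ has abscissa $\le l\le n_1-1$ and $\ge n_1-1$, hence abscissa $l$, so it is $(l,0)$; but points of $\tilde v$ have height $\ge e_1-1\ge w\ge1$. So $\tilde u\cap\tilde v=\emptyset$.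

**Step 3.** *We show that the interior is a convex polyomino.* The polygon has exactly two horizontal edges over each column (one in $NW\cup\tilde v$, one in $\tilde u\cup SE$) and exactly two vertical edges in each row (one in $\tilde u\cup NW$, one in $SE\cup\tilde v$). So its interior is a union of cells that meets each column $1,\dots,m$ and each row $1,\dots,h$ in a nonempty interval. It is edge-connected, because the interior of a Jordan curve minus finitely many points (the lattice points) is path-connected, and a path avoiding lattice points passes from cell to cell through edges.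

**Step 4.** *We check the feet.* Horizontal edges at height $0$ lie in $\tilde u$ ($SE$ starts with N; $NW$ and $\tilde v$ have heights $\ge1$), so $s_2=l$. Vertical edges at abscissa $0$ lie in $\tilde u$ ($NW$ starts with E; $SE$ and $\tilde v$ have abscissas $\ge l\ge1$ and $\ge n_1-1\ge1$), so $w_2=w$. Since $\tilde v$ starts with E and ends with S, $e_1-1<h$ and $n_1-1<m$; so $w<h$ and $l<m$. $NW$ ends with N, $SE$ ends with E, and the other words do not reach height $h$ or abscissa $m$ respectively; so the edges at height $h$ and at abscissa $m$ lie in $\tilde v$. Hence the top row starts in column $n_1$ and the right column starts in row $e_1$. Thus the polyomino is NE-oriented, and cutting its boundary at the four points returns the given words. $\square$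

## 6. Bouncing between $NW$ and $SE$

We need a usable test for $NW\cap SE=\emptyset$; the quantity it produces will also control the bends. For an element of $\mathcal Q$ let $\hat T(c)$ be the height of the E-step of $NW$ over column $c$ if $c\le n_1-1$, and $\hat T(c)=h$ if $n_1\le c\le m$. Let $\hat R(r)$ be the abscissa of the N-step of $SE$ in row $r$ if $r\le e_1-1$, and $\hat R(r)=m$ if $e_1\le r\le h$. Both are weakly increasing, $\hat T(1)=w$, $\hat R(1)=l$, $\hat T(c)<h$ for $c<n_1$, $\hat R(r)<m$ for $r<e_1$. For an NE-oriented $\mathcal P$ we have $\hat T\ge T$, $\hat R\ge R$, with equality for $c<n_1$ and $r<e_1$. Put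
$$\xi_{-1}=\rho_{-1}=0,\quad \xi_0=l,\ \rho_0=w,\qquad \xi_{i+1}=\hat R(\rho_i),\quad \rho_{i+1}=\hat T(\xi_i).\tag{8}$$
These sequences are weakly increasing: $\xi_1\ge\hat R(1)=\xi_0$, $\rho_1\ge\hat T(1)=\rho_0$, then induct. For $\mathcal W$: $\hat T=(1,2,3)$, $\hat R=(2,3,3)$, $(\xi_0,\rho_0)=(2,1)$, $(\xi_1,\rho_1)=(2,2)$, while $n_1=3$, $e_1=2$.

**Lemma 8.** $NW\cap SE=\emptyset$ if and only if $\xi_i\ge n_1$ or $\rho_i\ge e_1$ for some $i$.

*Proof.* If this never happens, the sequences stabilize at some $1\le\xi\le n_1-1$, $1\le\rho\le e_1-1$ with $\hat T(\xi)=\rho$, $\hat R(\rho)=\xi$. Then $(\xi,\rho)$ is the end of the E-step of $NW$ over column $\xi$ and the end of the N-step of $SE$ in row $\rho$, so the paths meet. Conversely, if they meet, they share a lattice point $(p,p')$, with $l\le p\le n_1-1$ and $w\le p'\le e_1-1$. This point comes on $NW$ not before the end of the E-step over column $p$, so $\hat T(p)\le p'$; similarly $\hat R(p')\le p$. By induction $\xi_i\le p$ and $\rho_i\le p'$ for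 all $i$. $\square$

So each NE-oriented $\mathcal P$ has a minimal $j$ with $\xi_j\ge n_1$ or $\rho_j\ge e_1$, and $j\ge1$ because $\xi_0=l<n_1$, $\rho_0=w<e_1$. Let $\mathcal D_j$ be the set of elements of $\mathcal Q$ with minimal index $j$ (all are polyominoes), split into
$$\text{(a) }\xi_j\ge n_1,\ \rho_j\ge e_1;\qquad\text{(b) }\xi_j\ge n_1,\ \rho_j\le e_1-1;\qquad\text{(c) }\xi_j\le n_1-1,\ \rho_j\ge e_1.$$
Reflection in the diagonal exchanges $(\hat T,\xi,n_1)$ with $(\hat R,\rho,e_1)$, hence (b) with (c). With generating functions $D_j^{(a)},D_j^{(b)}$ we get $D_j=D_j^{(a)}+2D_j^{(b)}$. The staircase $\mathcal W$ has $j=1$ and is in case (c).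

## 7. Counting bends with $\hat T$ and $\hat R$

For a column $c$ put $\Phi_0(c)=c$, $\Phi_1=\hat T(c)$, $\Phi_2=\hat R\hat T(c)$, $\Phi_3=\hat T\hat R\hat T(c)$, and so on. For a row $r$ put $\Psi_0(r)=r$, $\Psi_1=\hat R(r)$, $\Psi_2=\hat T\hat R(r)$, and so on. All are weakly increasing, and $\Psi_i(\hat T(c))=\Phi_{i+1}(c)$, $\Phi_i(\hat R(r))=\Psi_{i+1}(r)$. The picture: to get as far as possible, go up as far as you can, then right as far as you can, and so on.

**Lemma 9.** Let $(\gamma_1,\gamma_2)$ be an NE pair in an NE-oriented $\mathcal P$. An NE path with $k+1$ alternating segments (lengths $\ge0$), the first vertical, exists if and only if $c_2\le\Phi_k(c_1)$ ($k$ even), $r_2\le\Phi_k(c_1)$ ($k$ odd). With first segment horizontal: if and only if $r_2\le\Psi_k(r_1)$ ($k$ even), $c_2\le\Psi_k(r_1)$ ($k$ odd). Here $k\ge0$.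

*Proof.* **Step 1.** *A fact that allows $\hat T$ in place of $T$.* If $(c,r)\in\mathcal P$ with $c\le c_2$, $r\le r_2$, then $(c,r_2)\in\mathcal P$ if and only if $r_2\le\hat T(c)$. For $c<n_1$ this is column-convexity. For $c\ge n_1$, $\hat T(c)=h$, and $(c,r_2)\notin\mathcal P$ would be a NW gap ($(c,r)$ below, $\gamma_2$ to the right), forcing $c<n_1$. Similarly $(c_2,r)\in\mathcal P$ if and only if $r$ satisfies $c_2\le\hat R(r)$, by the SE gaps.

**Step 2.** *Induction on $k$.* For $k=0$ both sides say $c_1=c_2$ (respectively $r_1=r_2$). Let $k\ge1$, vertical first. If $r_2\le\hat T(c_1)$, a one-bend path exists by Step 1 (add segments of length $0$), and the inequality holds too: $\Phi_1(c_1)\ge r_2$, $\Phi_2(c_1)\ge\hat R(r_2)\ge c_2$, $\Phi_3(c_1)\ge\hat T(c_2)\ge r_2$, and so on. If $r_2>\hat T(c_1)$, then $c_1<n_1$, $\hat T(c_1)=T(c_1)$, and the first segment ends at some $(c_1,r')$ with $r_1\le r'\le T(c_1)<r_2$, all of which are possible. By induction the rest exists if and only if $r_2\le\Psi_{k-1}(r')$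 ($k$ odd), $c_2\le\Psi_{k-1}(r')$ ($k$ even). By monotonicity $r'=T(c_1)$ is the best choice, and $\Psi_{k-1}(\hat T(c_1))=\Phi_k(c_1)$. Horizontal first follows by reflection in the diagonal. $\square$

A path has at most $k$ bends if and only if it has $k+1$ alternating segments of lengths $\ge0$, starting vertically or horizontally. So $(\gamma_1,\gamma_2)$ is bad if and only if
$$k\text{ even: } c_2>\Phi_k(c_1),\ r_2>\Psi_k(r_1);\qquad k\text{ odd: } r_2>\Phi_k(c_1),\ c_2>\Psi_k(r_1).\tag{9}$$
Moreover, for any cells $\gamma_1,\gamma_2\in\mathcal P$, (9) forces $c_1\le c_2$ and $r_1\le r_2$. Indeed $\hat R\hat T(c)\ge c$ (for $c<n_1$ because $(c,T(c))\in\mathcal P$; for $c\ge n_1$ because $\hat R(h)=m$), likewise $\hat T\hat R(r)\ge r$, and $\hat T(c_1)\ge r_1$, $\hat R(r_1)\ge c_1$. From $\hat T(1)=\rho_0$, $\hat R(1)=\xi_0$ and (8),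
$$\begin{aligned}k\text{ even}:&\quad \Phi_k(1)=\xi_{k-1},\ \Phi_k(l)=\xi_k,\ \Psi_k(1)=\rho_{k-1},\ \Psi_k(w)=\rho_k;\\ k\text{ odd}:&\quad \Phi_k(1)=\rho_{k-1},\ \Phi_k(l)=\rho_k,\ \Psi_k(1)=\xi_{k-1},\ \Psi_k(w)=\xi_k.\end{aligned}\tag{10}$$

The first thing to try is to read off badness from the index $j$ alone, that is, from $NW$ and $SE$. This goes quite far.

**Lemma 10.** Let $\mathcal P\in\mathcal D_j$. (1) If $j\le k-2$, there is no bad pair. (2) If $j\ge k$, there is a bad pair. (3) If $j=k-1$ in case (b) or (c), there is a bad pair.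

*Proof.* By (9), (10) and monotonicity a bad pair has $c_2>\xi_{k-1}$ and $r_2>\rho_{k-1}$.

(1) If $\xi_j\ge n_1$, then $\rho_{j+1}=h$, so $\rho_{k-1}=h$; if $\rho_j\ge e_1$, then $\xi_{k-1}=m$. Both are impossible for a bad pair.

(2) Now $\xi_{k-1}\le n_1-1$ and $\rho_{k-1}\le e_1-1$, so $\rho_k<h$ and $\xi_k<m$. Take $\gamma_1=(l,1)$. For $k$ even take $\gamma_2=(m,e_1)$: $m>\xi_k=\Phi_k(l)$ and $e_1>\rho_{k-1}=\Psi_k(1)$. For $k$ odd take $\gamma_2=(n_1,h)$: $h>\rho_k=\Phi_k(l)$ and $n_1>\xi_{k-1}=\Psi_k(1)$.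

(3) In case (b), $\rho_{k-1}\le e_1-1$, so $\xi_k<m$. Take $\gamma_2=(m,e_1)$. For $k$ even take $\gamma_1=(l,1)$: $m>\xi_k=\Phi_k(l)$, $e_1>\rho_{k-1}=\Psi_k(1)$. For $k$ odd take $\gamma_1=(1,w)$: $e_1>\rho_{k-1}=\Phi_k(1)$, $m>\xi_k=\Psi_k(w)$. Case (c) follows by reflection in the diagonal. $\square$

Let $\mathrm{Bad}_k$ be the generating function of those $\mathcal P\in\mathcal D_{k-1}^{(a)}$ that have a bad pair. Then
$$B_k=\sum_{j\ge k}D_j+2D^{(b)}_{k-1}+\mathrm{Bad}_k.\tag{11}$$

In the remaining case, $j=k-1$ with (a), the index does not decide, and neither do $NW$ and $SE$. Here is the smallest instance.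

**Example (four polyominoes, $k=2$).** Let $l=w=2$, $m=h=4$, $NW=\mathrm{ENEN}$ from $(0,2)$ to $(2,4)$, $SE=\mathrm{NENE}$ from $(2,0)$ to $(4,2)$. So $n_1=e_1=3$ and $\hat T=\hat R=(2,3,4,4)$; $\xi_0=\rho_0=2$, $\xi_1=\rho_1=3$, hence $j=1=k-1$, case (a). The word $\tilde u$ may be $\mathrm{SSEE}$ or $\mathrm{SESE}$, and $\tilde v$ may be $\mathrm{EESS}$ or $\mathrm{ESES}$. The polyomino consists of the eight cells
$$(1,2),(2,1),(2,2),(2,3),(3,2),(3,3),(3,4),(4,3),$$
together with $(1,1)$ if $\tilde u=\mathrm{SSEE}$ and with $(4,4)$ if $\tilde v=\mathrm{EESS}$. By (9), a bad pair has $c_2>\Phi_2(c_1)$ with $\Phi_2=(3,4,4,4)$, and $r_2>\Psi_2(r_1)$ with $\Psi_2=(3,4,4,4)$. So it must be $(1,1)$ and $(4,4)$. Exactly one of the four polyominoes, the one with both corners, is not $2$-convex.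

So in case (a) one must compare the lower left boundary $\tilde u$ with the upper right boundary $\tilde v$. To do so we transport $\tilde u$ to the upper right by bouncing $k$ times between $NW$ and $SE$. It arrives as a lattice path with the same endpoints as $\tilde v$ (up to a trivial extension), and a bad pair exists exactly when $\tilde v$ sticks out beyond this path. That is a ballot-type condition, which a kernel computation can handle.

## 8. Families, and the comparison of two words

**Generations.** Let $X_i=(\xi_{i-1},\xi_i]$ (a set of columns) and $Y_i=(\rho_{i-1},\rho_i]$ (a set of rows), $i\ge0$. The *children* of a column $c\ge2$ are the rows in $(\hat T(c-1),\hat T(c)]$; the children of a row $r\ge2$ are the columns in $(\hat R(r-1),\hat R(r)]$. Column $1$ and row $1$ have none. In the example just given, column $2$ has the child row $3$, column $3$ has the child row $4$, column $4$ has none, and the same with rows and columns exchanged.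

Taking unions of consecutive intervals, the children of the columns in $X_i$ form $Y_{i+1}$, and those of the rows in $Y_i$ form $X_{i+1}$ (for $i=0$ use $\hat T(1)=\rho_0$, $\hat R(1)=\xi_0$). Columns $>n_1$ and rows $>e_1$ have no children. Column $n_1$ and row $e_1$ have at least one child each, since $NW$ ends with N and $SE$ with E. Columns $2\le c<n_1$ and rows $2\le r<e_1$ may have any number: the number of children of $c$ is the number of N's of $NW$ between the E-steps over columns $c-1$ and $c$ (for $c=n_1$: after the last E-step), and $NW$ starts with E. So $NW$ and $SE$ are equivalent to these numbers of children. By induction on $i$, the generation-$i$ descendants of a column $c\in[2,l]$ form the interval $(\Phi_i(c-1),\Phi_i(c)]$, and those of a row $r\in[2,w]$ form $(\Psi_i(r-1),\Psi_i(r)]$.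

Let $u^\circ$ be $\tilde u$ without its first and last letter. It is an arbitrary word with $l-1$ E's, which we label by the columns $2,\dots,l$ in order, and $w-1$ S's, which we label by the rows $w,\dots,2$ in order. Let $v^\circ$ be $\tilde v$ without its first and last letter: an arbitrary E/S-word from $(n_1,h)$ to $(m,e_1)$.

**Lemma 11.** Let $\mathcal P\in\mathcal D_j^{(a)}$, $j=k-1$. Let $O$ be the word obtained from $u^\circ$ ($k$ even) by replacing each letter by (same letter)$^{\#}$, or ($k$ odd) from the reverse of $u^\circ$ by replacing each E by $\mathrm S^{\#}$ and each S by $\mathrm E^{\#}$, where $\#$ is the number of generation-$k$ descendants of its label. Let $\hat O=\mathrm E^{\xi_j-n_1}\,O\,\mathrm S^{\rho_j-e_1}$. Then $\hat O$ and $v^\circ$ both lead from $(n_1,h)$ to $(m,e_1)$, and $\mathcal P$ has no bad pair if and only if, for all $t$, the first $t$ letters of $\hat O$ contain at least as many E's as the first $t$ letters of $v^\circ$.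

In the example, $\xi_1=n_1$, $\rho_1=e_1$, and every item in question has one generation-2 descendant, so $\hat O=O=u^\circ$. A bad pair exists if and only if $v^\circ=\mathrm{ES}$ and $u^\circ=\mathrm{SE}$, as we found.

*Proof.* Here $\rho_k=\hat T(\xi_j)=h$ and $\xi_k=\hat R(\rho_j)=m$.

**Step 1.** *We reduce to extreme cells $\gamma_1$.* Write $\tilde u=\mathrm S^{\sigma_1}\mathrm E^{\varepsilon_1}\cdots \mathrm S^{\sigma_\nu}\mathrm E^{\varepsilon_\nu}$ with all exponents $\ge1$. Let $\kappa_i=(\bar c_i,\bar r_i)$ with $\bar c_i=1+\sum_{i'<i}\varepsilon_{i'}$, $\bar r_i=1+\sum_{i'>i}\sigma_{i'}$. After $\mathrm S^{\sigma_i}$ the path $\tilde u$ is at $(\bar c_i-1,\bar r_i-1)$ and then steps E, so $\kappa_i$ is the bottom cell of column $\bar c_i$. Each cell $(c,r)\in\mathcal P$ lies weakly NE of some $\kappa_i$: for $c\le l$ with the E-step over $c$ in $\mathrm E^{\varepsilon_i}$ we have $b(c)=\bar r_i$ and $\bar c_i\le c$; for $c>l$ use $\kappa_\nu=(\bar c_\nu,1)$. As $\Phi_k,\Psi_k$ are increasing, we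 may take $\gamma_1\in\{\kappa_i\}$ in (9).

**Step 2.** *We reduce to extreme cells $\gamma_2$.* The points $(p,p')$ of $v^\circ$ are exactly the lattice points of $\tilde v$ other than its endpoints. The cell $(p,p')$ is in $\mathcal P$: $p'\le T(p)$ because $\tilde v$ reaches abscissa $p$ at height $T(p)$, and $b(p)\le b(m)=e_1\le p'$ as $p\ge n_1>l$. Every cell $(c,r)\in\mathcal P$ is weakly SW of such a cell: of $(c,T(c))$, the end of the E-step over $c$, if $c\ge n_1$; of $(n_1,h)$ if $c<n_1$. So we may take $\gamma_2$ to be a point of $v^\circ$. Put $Z_i=(\Phi_k(\bar c_i),\Psi_k(\bar r_i))$ for $k$ even and $Z_i=(\Psi_k(\bar r_i),\Phi_k(\bar c_i))$ for $k$ odd. Then a bad pair exists if and only if some point of $v^\circ$ is strictly NE (both coordinates larger) of some $Z_i$.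

**Step 3.** *For $k$ even we show that the staircase through the $Z_i$ is $O$.* Go from $(\xi_{k-1},\rho_k)$ S to $Z_1$ (note $\Phi_k(\bar c_1)=\Phi_k(1)=\xi_{k-1}$), E then S to $Z_2$, …, E then S to $Z_\nu$ (at height $\Psi_k(1)=\rho_{k-1}$), E to $(\xi_k,\rho_{k-1})$. The first segment has length $\Psi_k(w)-\Psi_k(\bar r_1)$, the number of generation-$k$ descendants of the $\sigma_1-1$ rows $\bar r_1+1,\dots,w$. Then we go E by the number of descendants of the $\varepsilon_1$ columns $\bar c_1+1,\dots,\bar c_2$, S by that of the $\sigma_2$ rows $\bar r_2+1,\dots,\bar r_1$, …, finally E by that of the $\varepsilon_\nu-1$ columns $\bar c_\nu+1,\dots,l$. Since $u^\circ=\mathrm S^{\sigma_1-1}\mathrm E^{\varepsilon_1}\mathrm S^{\sigma_2}\cdots \mathrm S^{\sigma_\nu}\mathrm E^{\varepsilon_\nu-1}$ with the labels above, this path is $O$.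

**Step 4.** *The same for $k$ odd.* Go from $(\xi_{k-1},\rho_k)$ S to $Z_\nu$ (note $\Psi_k(\bar r_\nu)=\Psi_k(1)=\xi_{k-1}$), then E and S to $Z_{\nu-1}$, …, to $Z_1$ (at height $\Phi_k(1)=\rho_{k-1}$), then E to $(\xi_k,\rho_{k-1})$. The first segment has length $\Phi_k(l)-\Phi_k(\bar c_\nu)$, the number of descendants of the $\varepsilon_\nu-1$ columns $\bar c_\nu+1,\dots,l$. The next has length $\Psi_k(\bar r_{\nu-1})-\Psi_k(\bar r_\nu)$, the number of descendants of the $\sigma_\nu$ rows $\bar r_\nu+1,\dots,\bar r_{\nu-1}$, and so on; the last belongs to the $\sigma_1-1$ rows $\bar r_1+1,\dots,w$. Since the reverse of $u^\circ$ is $\mathrm E^{\varepsilon_\nu-1}\mathrm S^{\sigma_\nu}\cdots \mathrm E^{\varepsilon_1}\mathrm S^{\sigma_1-1}$, this path is $O$.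

**Step 5.** *We replace the $Z_i$ by the whole path $\hat O$.* All $Z_i$ lie on $O$, and every point of $O$ is weakly NE of some $Z_i$: a point on an S-segment ending in a $Z_i$ lies above it, a point on an E-segment starting in a $Z_i$ lies to its right. $O$ leads from $(\xi_j,h)$ to $(m,\rho_j)$, so $\hat O$ leads from $(n_1,h)$ to $(m,e_1)$. A bad pair exists if and only if some point of $v^\circ$ is strictly NE of a point of $O$, equivalently of a point of $\hat O$, since the added points have height $h$ or abscissa $m$.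

**Step 6.** *We compare letter by letter.* $\hat O$ and $v^\circ$ are E/S-words with the same endpoints. If after $t$ letters $v^\circ$ has more E's, it has fewer S's, and its point is strictly NE of that of $\hat O$. Conversely let a point of $v^\circ$, reached after $t_v$ letters, be strictly NE of a point of $\hat O$, reached after $t_O$ letters. If $t_v\le t_O$, then after $t_O$ letters $v^\circ$ has more E's. If $t_v>t_O$, then after $t_v$ letters $\hat O$ has more S's than $v^\circ$, so fewer E's. $\square$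

## 9. Iterating $y\mapsto x/(1-y)$

It remains to compute the three parts of (11). Each column and each row has weight $x$. Let
$$F_0(y)=y,\qquad F_{i+1}(y)=\frac x{1-F_i(y)} .$$
Then $F_{i}(y)$ is the generating function of one item with its descendants up to generation $i$ (arbitrary numbers of children), the items of the last generation having weight $y$. For instance $F_1(y)=x+xy+xy^2+\cdots$: an item of weight $x$ with any number of children.

By induction,
$$F_i(y)=x\,\frac{P_{i-1}-P_{i-2}y}{P_i-P_{i-1}y}\ (i\ge1),\qquad P_{i-1}^2-P_iP_{i-2}=x^{i-1}\ (i\ge1).\tag{12}$$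
For the first: $F_1=\frac x{1-y}$, and $P_i-P_{i-1}y-x(P_{i-1}-P_{i-2}y)=P_{i+1}-P_iy$. For the second: the case $i=1$ is $1=1$, and $P_i^2-P_{i+1}P_{i-1}=P_i(P_i-P_{i-1})+xP_{i-1}^2=x(P_{i-1}^2-P_iP_{i-2})$.

For $j\ge1$, the generating function of $u^\circ$ together with all families up to generation $j$, with $I=|X_j|$ and $J=|Y_j|$ marked by $p$ and $p'$, is
$$W_j(p,p')=\sum x^{\#}p^I{p'}^J=\frac{x^2}{1-F_j(xp)-F_j(xp')}.\tag{13}$$
Here $x^2$ accounts for column $1$ and row $1$. Of the letters E and S one contributes $F_j(xp)$ and the other $F_j(xp')$; which is which depends on the parity of $j$, but the sum does not.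

Now comes the useful coordinate: one in which the step $y\mapsto x/(1-y)$ is multiplication by $q$. Let
$$f(u)=\beta\,\frac{q-u}{1-u},\qquad\text{so}\qquad 1-f(u)=\frac{1-u-\alpha+\beta u}{1-u}=\beta\,\frac{1-qu}{1-u}.$$
Then
$$\frac{x}{1-f(u)}=f(qu),\qquad F_i(f(u))=f(q^iu),\qquad 1-f(u)-f(v)=\beta\,\frac{(1-q)(1-uv)}{(1-u)(1-v)}.\tag{14}$$
The first holds because $x/\beta=\alpha=\beta q$; the second follows; for the third, $(1-qu)(1-v)-(q-v)(1-u)=(1-q)(1-uv)$.

Let $z=f(\zeta)$ and $z'=1-z$. Then $z'=\beta\frac{1-q\zeta}{1-\zeta}=f(1/\zeta)$, and by (14)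
$$\frac xz=\frac{x}{1-f(1/\zeta)}=f(q/\zeta),\qquad \frac x{z'}=\frac x{1-f(\zeta)}=f(q\zeta).\tag{15}$$
From $f'(\zeta)=-\beta(1-q)/(1-\zeta)^2$ and $x=\beta^2q$ one gets
$$\frac{dz}{zz'}=\frac{(1-q^2)\,d\zeta}{(\zeta-q)(1-q\zeta)},\quad z'^2-x=\frac{\beta^2(1-q)(1-q\zeta^2)}{(1-\zeta)^2},\quad zz'-x=-\frac{\beta^2(1-q)^2\zeta}{(1-\zeta)^2}.\tag{16}$$
(For the last two expand $(1-q\zeta)^2-q(1-\zeta)^2=(1-q)(1-q\zeta^2)$ and $(q-\zeta)(1-q\zeta)-q(1-\zeta)^2=-(1-q)^2\zeta$.)

## 10. $D_j^{(a)}$ and $D_j^{(b)}$ by contour integrals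

Fix $j\ge1$ and put $n=j+1$, $\theta=q^{2n+2}$ (in this section $n$ is not a semi-perimeter).

**Lemma 12.**
$$D_j^{(a)}=\frac{2x^2q^{2n+2}(2+q^n+q^{n+1})}{(1-q)^2(1-q^{2n})(1-q^{2n+2})},\qquad D_j^{(b)}=\frac{x^2q^{n+2}}{(1-q)^2(1-q^{2n+2})}.\tag{17}$$

As a check, for $j=1$ the leading terms are $4x^8$ and $x^6$: the four polyominoes of the example in Section 7, and the transpose of $\mathcal W$.

**Step 1.** *We sum over $v^\circ$, which enters only through its numbers of letters.* The number of words with $i$ E's and $i'$ S's is $\binom{i+i'}i=[z^0]\,z^{-i}(1-z)^{-i'-1}$. Let $\mathrm{Conf}(E,S)$ be the generating function of all data except $v^\circ$ (that is, of $\tilde u,NW,SE$), with commuting variables $E,S$ marking the $m-n_1$ E's and $h-e_1$ S's of $v^\circ$. Data of weight $x^N$ are determined by three words of length $\le N$, so there are at most $8^{N+1}$ of them, and each carries a monomial in $E,S$ of degree $\le N$. For $|E|,|S|\le2$ and $|x|\le\frac1{17}$ the series converges uniformly, and on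 $|z|=\frac12$ we have $|1/z|=2$ and $|1/(1-z)|\le2$. Hence for these $x$, with $D$ the generating function of the case in question,
$$D=\frac1{2\pi i}\oint_{|z|=1/2}\mathrm{Conf}\Big(\frac1z,\frac1{1-z}\Big)\frac{dz}{z(1-z)} .\tag{18}$$
From here on $E=1/z$, $S=1/z'$, $|z|=\frac12$, and $x>0$ is small (depending on $j$), so $q>0$ is small. Then $|1-E|\ge1$ and $|1-S|=|z/z'|\ge\frac13$, so the denominators $1-E+EA$ (with $A$ of order $x$) and $1-S+xES$ below do not vanish. The series $W_j(p,p')$ has nonnegative coefficients and converges at $p=p'=3$ for small $x$, so it converges absolutely for $|p|,|p'|\le3$, and the sums over $I,J$ below may be split. An identity for all small $x>0$ between convergent power series is an identity of power series.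

**Step 2.** *We locate the contour in the coordinate $\zeta$.* We have $\zeta=\frac{\alpha-z}{\beta-z}$, holomorphic on $|z|\le\frac12$ since $\beta>\frac12$. So the disc $|z|<\frac12$ is mapped, preserving orientation, onto a bounded disc whose boundary circle $\Gamma$ is symmetric about the real axis. Its real diameter has endpoints $\zeta(\frac12)=-1$ and $c_0=\zeta(-\frac12)=\frac{\alpha+1/2}{\beta+1/2}\in(\frac13,1)$. The disc thus has center $\frac{c_0-1}2$ and radius $\frac{c_0+1}2$: it contains $|\zeta|<c_0$ and lies in $|\zeta|\le1$. So all points with $|\zeta|<\frac13$ are inside $\Gamma$ and all points with $|\zeta|>1$ are outside. For small $q$ the points $0$ and $\pm q^s$ ($s\ge\frac12$) are inside and $\pm q^{-s}$ ($s\ge\frac12$) are outside.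

**Step 3.** *We count the ways to place column $n_1$ in $X_j$.* Suppose $n_1\in X_j$, $|X_j|=I$, and each child of a column in $X_j$ has weight $A$. If $a$ columns of $X_j$ come before $n_1$, these have arbitrary numbers of children, $n_1$ has at least one, and the remaining $I-a-1$ columns are childless and give one E each in $v^\circ$. The total is
$$G_I(A)=\sum_{a=0}^{I-1}\frac{A}{(1-A)^{a+1}}E^{I-1-a}=\frac{A}{1-E+EA}\big((1-A)^{-I}-E^I\big).\tag{19}$$
We shall use it for $A_2=xS$ and $A_1=\dfrac x{1-xE}$. Using $z+z'=1$ and (16), the coefficients $A/(1-E+EA)$ are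
$$\lambda=\frac{xz}{x-z'^2}=\frac{q\beta(\zeta-q)(1-\zeta)}{(1-q)(1-q\zeta^2)}\ \ (A=A_2),\qquad \mu=\frac{xz^2}{x-zz'}=\frac{q\beta^2(\zeta-q)^2}{(1-q)^2\zeta}\ \ (A=A_1).\tag{20}$$
(Multiply numerator and denominator by $zz'$, respectively by $z(z-x)$.) The image of $\lambda$ under $z\leftrightarrow z'$, that is $\zeta\to1/\zeta$, is
$$\lambda'=\frac{xE}{1-S+xES}=-\frac{q\beta(1-q\zeta)(1-\zeta)}{(1-q)(\zeta^2-q)} .\tag{21}$$

**Step 4.** *We express the needed values of $W_j$ in the coordinate of (14).* Let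
$$W(u,v)=\frac{x^2}{1-f(u)-f(v)}=\varpi\,\frac{(1-u)(1-v)}{1-uv},\qquad\varpi=x^2\,\frac{1+q}{1-q}.$$
Since $(1-u)(1-u_0v)-(1-u_0)(1-uv)=(u_0-u)(1-v)$,
$$W(u,v)-W(u_0,v)=\varpi\,\frac{(1-v)^2(u_0-u)}{(1-uv)(1-u_0v)}.\tag{22}$$
By (14), (15), and $F_j(\frac x{1-A})=F_{j+1}(A)$, the column marks $p=E$, $\frac1{1-A_2}$, $\frac1{1-A_1}$ give
$$F_j(xE)=f(u_0),\quad F_{j+1}(xS)=f(u_1),\quad F_{j+2}(xE)=f(u_2),\qquad u_0=\frac{q^n}\zeta,\ u_1=q^{n+1}\zeta,\ u_2=\frac{q^{n+2}}\zeta,$$
and the row marks $p'=\frac1{1-xE}$, $S$ give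
$$F_{j+1}(xE)=f(v_1),\quad F_j(xS)=f(v_0),\qquad v_1=\frac{q^{n+1}}\zeta,\ v_0=q^n\zeta .$$

**Step 5.** *Case (a): the configuration series.* Generations $<j$ of columns and rows lie below $n_1$ and $e_1$, so they have arbitrary numbers of children, as in $W_j$; and $n_1\in X_j$, $e_1\in Y_j$, $h=\rho_{j+1}$, $m=\xi_{j+1}$. Conversely, $u^\circ$, arbitrary families up to generation $j$, a choice of $n_1\in X_j$, $e_1\in Y_j$ and of numbers of children in generation $j$ subject to the rules of Section 8 determine $\tilde u,NW,SE$ with minimal index $j$ in case (a). The rows of $Y_{j+1}$ are new, have weight $x$, are childless and give S in $v^\circ$: weight $A_2=xS$. The columns of $X_{j+1}$ have weight $xE$. Columns of $X_j$ beyond $n_1$ give E, rows of $Y_j$ beyond $e_1$ give S. By (19) and its mirror image,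
$$\mathrm{Conf}=\lambda\lambda'\,[W(u_1,v_1)-W(u_0,v_1)-W(u_1,v_0)+W(u_0,v_0)].$$
By (22), with $u_0-u_1=q^n(1-q\zeta^2)/\zeta$, $u_1v_1=\theta$, $u_0v_1=q^{2n+1}/\zeta^2$, $u_1v_0=q^{2n+1}\zeta^2$, $u_0v_0=q^{2n}$, the bracket is $\varpi q^n\frac{1-q\zeta^2}{\zeta}(V_1-V_0)$ with
$$V_1=\frac{(\zeta-q^{n+1})^2}{(1-\theta)(\zeta^2-q^{2n+1})},\qquad V_0=\frac{(1-q^n\zeta)^2}{(1-q^{2n})(1-q^{2n+1}\zeta^2)}.$$
Since $\lambda\lambda'=-\frac{q^2\beta^2(\zeta-q)(1-q\zeta)(1-\zeta)^2}{(1-q)^2(1-q\zeta^2)(\zeta^2-q)}$ and $\beta^2(1-q^2)\varpi=x^2$, (18) and (16) give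
$$D_j^{(a)}=\frac{x^2q^{n+2}}{(1-q)^2}\,\frac1{2\pi i}\oint_\Gamma\frac{(1-\zeta)^2}{\zeta(\zeta^2-q)}(V_0-V_1)\,d\zeta .$$

**Step 6.** *Case (a): the residues.* The $V_1$-integrand has all its poles $0,\pm\sqrt q,\pm q^{n+1/2}$ inside $\Gamma$ and behaves like $\frac1{1-\theta}\zeta^{-1}$ at infinity, so its integral is $\frac1{1-\theta}$. For $V_0$ the poles inside are $0$, with residue $-\frac1{q(1-q^{2n})}$, and $s=\pm\sqrt q$, with residue $\frac{[(1-s)(1-q^ns)]^2}{2q(1-q^{2n})(1-\theta)}$. As $(1-s)(1-q^ns)=1+q^{n+1}-(1+q^n)s$, the sum of the squares over both signs is $2[(1+q^{n+1})^2+q(1+q^n)^2]$. So the $V_0$-integral is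
$$\frac1{q(1-q^{2n})}\Big\{\frac{(1+q^{n+1})^2+q(1+q^n)^2}{1-\theta}-1\Big\}=\frac{1+4q^n+q^{2n}+2q^{2n+1}}{(1-q^{2n})(1-\theta)} .$$
Subtracting $\frac1{1-\theta}=\frac{1-q^{2n}}{(1-q^{2n})(1-\theta)}$ leaves the numerator $2q^n(2+q^n+q^{n+1})$, which is the first formula of (17).

**Step 7.** *Case (b): the configuration series.* Here $n_1\in X_j$, $h=\rho_{j+1}$, and $e_1\in Y_{j+1}$ because $\rho_j<e_1\le h$; again the data below are free. All rows of $Y_j$ are $<e_1$ and have arbitrary numbers of children; these children are columns $>\xi_j\ge n_1$, so they are childless and have weight $xE$ each. This gives the row mark $\frac1{1-xE}$, that is $v=v_1$. Let $Y_{j+1}$, the set of children of $X_j$, have $c\ge1$ rows. The rows before $e_1$ have arbitrary numbers of children (columns of weight $xE$): weight $\frac x{1-xE}=A_1$ each. Row $e_1$ has at least one: weight $x\frac{xE}{1-xE}=xEA_1$. The rows after $e_1$ are childless and give S: weight $A_2$ each. So $Y_{j+1}$ contributes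
$$\sum_{a=0}^{c-1}A_1^a\,xEA_1\,A_2^{c-1-a}=\frac{xEA_1}{A_1-A_2}(A_1^c-A_2^c)=\lambda'(A_1^c-A_2^c),$$
because $A_1-A_2=x\frac{1-S+xES}{1-xE}$. Distributing these rows over $X_j$ as in (19), with weight $A_1^c$ and with weight $A_2^c$,
$$\mathrm{Conf}=\lambda'\big\{\mu[W(u_2,v_1)-W(u_0,v_1)]-\lambda[W(u_1,v_1)-W(u_0,v_1)]\big\}.$$
By (22), with $\frac{(1-v_1)^2}{1-u_0v_1}=\frac{(\zeta-q^{n+1})^2}{\zeta^2-q^{2n+1}}$, $u_0-u_2=q^n(1-q^2)/\zeta$, $u_2v_1=q\theta/\zeta^2$ and $\beta(1-q^2)=1-q$, the brace equals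
$$\varpi\,\frac{(\zeta-q^{n+1})^2}{\zeta^2-q^{2n+1}}\cdot\frac{q^{n+1}\beta(\zeta-q)}{1-q}\Big[\frac{\zeta-q}{\zeta^2-q\theta}-\frac{1-\zeta}{\zeta(1-\theta)}\Big].$$
The last bracket is $\dfrac{(\zeta^2-q)(\zeta-\theta)}{\zeta(1-\theta)(\zeta^2-q\theta)}$, since
$$(\zeta-q)\zeta(1-\theta)-(1-\zeta)(\zeta^2-q\theta)=\zeta^3-\theta\zeta^2-q\zeta+q\theta=(\zeta^2-q)(\zeta-\theta).$$

**Step 8.** *Case (b): the integral.* By (18), (16), (21) and $\beta^2(1-q^2)\varpi=x^2$,
$$D_j^{(b)}=-\frac{x^2q^{n+2}}{(1-q)^2(1-\theta)}\,\frac1{2\pi i}\oint_\Gamma\frac{(1-\zeta)(\zeta-q^{n+1})^2(\zeta-\theta)}{\zeta(\zeta^2-q^{2n+1})(\zeta^2-q^{2n+3})}\,d\zeta .$$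
All poles are inside $\Gamma$ and the integrand is $\sim-\zeta^{-1}$ at infinity, so the integral is $-1$. This is the second formula of (17), and Lemma 12 is proved. $\square$

**Step 9.** *We sum over $j\ge k$ by telescoping.* From (17), $D_j=D_j^{(a)}+2D_j^{(b)}$ is
$$D_j=\frac{2x^2}{(1-q)^2}\cdot\frac{q^{n+2}(1+2q^n+q^{2n+1})}{(1-q^{2n})(1-q^{2n+2})}=\frac{2x^2}{(1-q)^2}(H_n-H_{n+1}),\qquad H_n=\frac{\frac{q^{n+2}}{1-q}+\frac{2q^{2n+2}}{1-q^2}}{1-q^{2n}},$$
because the numerator of $H_n-H_{n+1}$ over $(1-q^{2n})(1-q^{2n+2})$ is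
$$\frac{q^{n+2}(1-q^{2n+2})-q^{n+3}(1-q^{2n})}{1-q}+\frac{2q^{2n+2}(1-q^{2n+2})-2q^{2n+4}(1-q^{2n})}{1-q^2}=q^{n+2}(1+q^{2n+1})+2q^{2n+2}.$$
As $H_n\to0$ formally and $n=j+1$,
$$\sum_{j\ge k}D_j=\frac{2x^2}{(1-q)^2}H_{k+1}=\frac{x^2}{(1-q)^3(1-q^{2k+2})}\Big[2q^{k+3}+\frac{4q^{2k+4}}{1+q}\Big].\tag{23}$$

## 11. The border case by a kernel computation

Let $j=k-1\ge1$.

**Lemma 13.**
$$\mathrm{Bad}_k=\frac{x^2q^{2k+2}}{(1-q)^2(1-q^{2k+2})}.\tag{24}$$

For $k=2$ the leading term is $x^8$, the one bad polyomino of the example in Section 7.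

**Step 1.** *We stop one generation before $O$, to see which items have children.* Let $M$ be the word in letters $e$ (columns of $X_j$) and $s$ (rows of $Y_j$) obtained from $u^\circ$ ($k$ even) or its reverse ($k$ odd) by replacing each letter by the block of its generation-$j$ descendants, $e$'s inside a block in decreasing order and $s$'s in increasing order. All descendants in a block have the same type. Then in all of $M$ the $e$'s are in decreasing and the $s$'s in increasing order. Indeed, for $k$ even ($j$ odd) the E's of $u^\circ$ (columns $2,\dots,l$) produce $s$-blocks in increasing order and the S's (rows $w,\dots,2$) produce $e$-blocks in decreasing order. For $k$ odd ($j$ even) the E's of the reverse (columns $l,\dots,2$) produce $e$-blocks in decreasing order and the S's (rows $2,\dots,w$) produce $s$-blocks in increasing order. In both cases $O$ arises from $M$ by $e\mapsto \mathrm S^{\#\text{children}}$, $s\mapsto \mathrm E^{\#\text{children}}$. As $u^\circ$ is arbitrary, the generating function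 of $M$ in noncommuting $e,s$ is $x^2\mathcal G$, where $\mathcal G=(1-F_j(xe)-F_j(xs))^{-1}$.

**Step 2.** *We mark column $n_1$ and row $e_1$.* In case (a) let $\bar e$ be the letter of $M$ that is column $n_1$ and $\bar s$ the one that is row $e_1$. The $e$'s before $\bar e$ are the columns $>n_1$ (there are $\xi_j-n_1$), and the $s$'s after $\bar s$ are the rows $>e_1$ (there are $\rho_j-e_1$); these are childless. $\bar e$ and $\bar s$ have at least one child, the other letters any number. If $\bar s$ precedes $\bar e$, then up to and including $\bar s$ only $s$'s have children, nothing between $\bar s$ and $\bar e$ has children, and from $\bar e$ on only $e$'s have children. So $O$, hence $\hat O$, has the form $\mathrm{E\cdots ES\cdots S}$, and by Lemma 11 there is no bad pair. So let $\bar e$ precede $\bar s$.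

**Step 3.** *We write down the series of all words $\hat O$.* By (12), $[y^i]F_j(y)=\eta\,\delta^{i-1}$ for $i\ge1$, with $\eta=x^j/P_j^2$ and $\delta=P_{j-1}/P_j$: expanding $1/(1-\delta y)$, the coefficient is $\frac{x\delta^{i-1}}{P_j^2}(P_{j-1}^2-P_jP_{j-2})$. So marking an $e$ inside a block gives $\eta x(1-\delta xe)^{-1}\bar e(1-\delta xe)^{-1}$, and similarly for $s$. The two marked letters lie in different blocks, so the marked words have the series
$$x^2\,\mathcal G\cdot\eta x(1-\delta xe)^{-1}\bar e(1-\delta xe)^{-1}\cdot\mathcal G\cdot\eta x(1-\delta xs)^{-1}\bar s(1-\delta xs)^{-1}\cdot\mathcal G .$$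
To obtain the words $\hat O$, in noncommuting letters $E,S$, substitute:

- before $\bar e$: $e\mapsto E$ (these give the initial $\mathrm E^{\xi_j-n_1}$), $s\mapsto(1-xE)^{-1}$; all letters arising here are E's, so their order is irrelevant;
- $\bar e\mapsto xS(1-xS)^{-1}$; between $\bar e$ and $\bar s$: $e\mapsto(1-xS)^{-1}$, $s\mapsto(1-xE)^{-1}$; $\bar s\mapsto xE(1-xE)^{-1}$;
- after $\bar s$: $e\mapsto(1-xS)^{-1}$, $s\mapsto S$ (these give the final $\mathrm S^{\rho_j-e_1}$); all letters here are S's.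

We use $F_j(x/(1-xt))=F_k(xt)$ and
$$\frac{xS}{1-xS}\cdot\frac1{1-\delta x/(1-xS)}=\frac{xS}{1-\delta x-xS}=\frac{\tau S}{1-\tau S},\qquad \tau=\frac x{1-\delta x}=\frac{xP_{k-1}}{P_k},$$
and the same with $E$. With
$$g(t)=\frac1{(1-\delta xt)\,(1-F_j(xt)-F_k(xt))},$$
the weighted sum of all $\hat O$ is
$$\mathcal O=x^2(\eta x)^2\,g(E)\cdot \tau S(1-\tau S)^{-1}\cdot(1-F_k(xE)-F_k(xS))^{-1}\cdot \tau E(1-\tau E)^{-1}\cdot g(S).\tag{25}$$
Each coefficient of $x^N$ is a noncommutative polynomial in $E,S$.

**Step 4.** *We turn the comparison with $v^\circ$ into operators.* For a fixed $\hat O$, read $\hat O$ and $v^\circ$ in parallel, and let the surplus after $t$ letters be the number of E's of $\hat O$ minus that of $v^\circ$. When $\hat O$ has E, the surplus changes by $0$ or $+1$; when it has S, by $0$ or $-1$. The words $v^\circ$ with the right endpoints are those with surplus $0$ at the end. Their number is $[y^0]$ of $\hat O$ under $E\mapsto1+y$, $S\mapsto1+y^{-1}$. The number of those whose surplus is always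 $\ge0$ is $[y^0]$ of what one gets by applying the letters, from left to right, to the initial polynomial $1$, as operators
$$\hat E\varphi=(1+y)\varphi,\qquad \hat S\varphi=(1+y^{-1})\varphi-y^{-1}\varphi(0)$$
on polynomials in $y$. Let $\mathrm{Full}$ and $\mathrm{Half}$ be the results for $\mathcal O$. By Lemma 11, $\mathrm{Bad}_k=\mathrm{Full}-\mathrm{Half}$. We work in $\mathbb Q[y][[x]]\subset\mathbb Q[y,y^{-1}][[x]]$.

**Step 5.** *We factor the kernel.* Let $K(y)=1-F_k(x(1+y))-F_k(x(1+y^{-1}))$. Then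
$$(y-\tau(1+y))(1-\tau(1+y))K(y)=(1-2\tau)\,(y-x(1+y)^2).\tag{26}$$
To see this, let here $z=\frac1{1+y}$, $z'=\frac y{1+y}$, so $z+z'=1$. By (12) and $xP_{k-2}=P_{k-1}-P_k$, dividing by $P_k$,
$$F_k(x/z)=\frac{x(P_{k-1}z-xP_{k-2})}{P_kz-xP_{k-1}}=\frac{x-\tau z'}{z-\tau},\qquad F_k(x/z')=\frac{x-\tau z}{z'-\tau}.$$
Hence
$$\begin{aligned}(z-\tau)(z'-\tau)K&=(z-\tau)(z'-\tau)-(x-\tau z')(z'-\tau)-(x-\tau z)(z-\tau)\\&=zz'-\tau-x+2x\tau+\tau(z^2+z'^2)=(1-2\tau)(zz'-x),\end{aligned}$$
using $z^2+z'^2=1-2zz'$. Multiply by $(1+y)^2$.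

**Step 6.** *We compute $\mathrm{Full}$.* In $\mathbb Q[y,y^{-1}][[x]]$ the elements $y-\tau(1+y)$, $1-\tau(1+y)$, $y-x(1+y)^2$ are invertible, since $\tau\in x\mathbb Q[[x]]$. Since $\frac{\tau(1+y^{-1})}{1-\tau(1+y^{-1})}=\frac{\tau(1+y)}{y-\tau(1+y)}$, (25) and (26) give
$$\mathrm{Full}=x^2(\eta x)^2\,[y^0]\ g(1+y^{-1})\,\frac{\tau^2(1+y)^2g(1+y)}{(1-2\tau)(y-x(1+y)^2)}.$$

**Step 7.** *We set up the equation for $\mathrm{Half}$; the boundary terms will collect into one unknown.* For $\psi\in\mathbb Q[y][[x]]$ let $\chi=(1-\tau\hat S)^{-1}\psi$. Multiplying $\chi-\tau\hat S\chi=\psi$ by $y$,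
$$(y-\tau(1+y))\chi=y\psi-\tau\chi(0).\tag{27}$$
Let $\varphi_1=g(\hat E)1=g(1+y)$ and $\varphi_2=\tau\hat S(1-\tau\hat S)^{-1}\varphi_1=(1-\tau\hat S)^{-1}\varphi_1-\varphi_1$. By (27), $(y-\tau(1+y))\varphi_2=\tau(1+y)\varphi_1-\kappa'$ with some $\kappa'\in\mathbb Q[[x]]$. Let $\varphi_3$ be the result of reading the middle factor of (25), so
$$\varphi_3=\varphi_2+\big(F_k(x\hat E)+F_k(x\hat S)\big)\varphi_3 .$$
By (12), $F_k(xt)=m_0+\frac{m_1}{1-\tau t}$ with $m_0=xP_{k-2}/P_{k-1}$ and $m_1\in\mathbb Q[[x]]$ independent of $t$. Hence by (27) and $\frac1{1-\tau(1+y^{-1})}=\frac y{y-\tau(1+y)}$,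
$$(y-\tau(1+y))F_k(x\hat S)\varphi_3=(y-\tau(1+y))F_k(x(1+y^{-1}))\varphi_3-\kappa'',\qquad\kappa''\in\mathbb Q[[x]].$$
So $(y-\tau(1+y))K\varphi_3=\tau(1+y)\varphi_1-\kappa$ with $\kappa=\kappa'+\kappa''\in\mathbb Q[[x]]$, and by (26)
$$(1-2\tau)(y-x(1+y)^2)\varphi_3=(1-\tau(1+y))\,(\tau(1+y)\varphi_1-\kappa).\tag{28}$$

**Step 8.** *We find $\kappa$ by making the kernel vanish.* Both sides of (28) lie in $\mathbb Q[y][[x]]$, so we may substitute $y=q(x)\in x\mathbb Q[[x]]$. By (3), $q=x(1+q)^2$, so the left side vanishes; and $1-\tau(1+q)\ne0$. Hence $\kappa=\tau(1+q)\varphi_1(q)=\tau(1+q)g(1+q)$.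

**Step 9.** *We finish $\mathrm{Half}$.* Reading the factor $\tau E(1-\tau E)^{-1}$ gives $\varphi_4=\frac{\tau(1+y)}{1-\tau(1+y)}\varphi_3$. After that only S-letters are read. For these $[y^0]\hat S^i\varphi=[y^0](1+y^{-1})^i\varphi$ for polynomials $\varphi$: the surplus never increases, so it cannot be negative before ending at $0$. Thus, with (28),
$$\mathrm{Half}=x^2(\eta x)^2\,[y^0]\ g(1+y^{-1})\,\frac{\tau^2(1+y)\,[(1+y)g(1+y)-(1+q)g(1+q)]}{(1-2\tau)(y-x(1+y)^2)}.$$

**Step 10.** *We take the difference.* The terms with $g(1+y)$ cancel: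
$$\mathrm{Bad}_k=x^2(\eta x)^2\,\frac{\tau^2}{1-2\tau}\,(1+q)g(1+q)\cdot[y^0]\,g(1+y^{-1})\,\frac{1+y}{y-x(1+y)^2}.$$
Now $y-x(1+y)^2=\frac xq(y-q)(1-qy)$, since $\frac xq(1+q^2)=\frac{1+q^2}{(1+q)^2}=1-2x$. So in $\mathbb Q[y,y^{-1}][[x]]$
$$\frac1{y-x(1+y)^2}=\frac{q}{x(1-q^2)}\,y^{-1}\sum_{i\in\mathbb Z}q^{|i|}y^i ,$$
and for $i\ge0$, $[y^i]\frac{1+y}{y-x(1+y)^2}=\frac q{x(1-q^2)}(q^{i+1}+q^i)=\frac q{x(1-q)}q^i$. As $g(1+y^{-1})$ contains only powers $y^{-i}$ with $i\ge0$, the $[y^0]$ is $\frac q{x(1-q)}g(1+q)$, and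
$$\mathrm{Bad}_k=x^2(\eta x)^2\,\frac{\tau^2}{1-2\tau}\cdot\frac{(1+q)\,q}{x(1-q)}\,g(1+q)^2 .$$

**Step 11.** *We evaluate.* First $q/x=(1+q)^2$. Next $x(1+q)=\alpha$, and $F_i(\alpha)=\alpha$ because $x/(1-\alpha)=\alpha$; also $1-2\alpha=\frac{1-q}{1+q}$. By (4), with $j=k-1$, $\delta\alpha=q\frac{1-q^{k-1}}{1-q^k}$, so $1-\delta\alpha=\frac{1-q}{1-q^k}$ and
$$g(1+q)=\frac{1}{(1-\delta\alpha)(1-2\alpha)}=\frac{(1+q)(1-q^k)}{(1-q)^2}.$$
Further
$$\eta x=\frac{x^k}{P_{k-1}^2}=\frac{q^k(1-q)^2}{(1+q)^2(1-q^k)^2},\qquad \tau=\frac{q(1-q^k)}{(1+q)(1-q^{k+1})},\qquad 1-2\tau=\frac{(1-q)(1+q^{k+1})}{(1+q)(1-q^{k+1})},$$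
so $\frac{\tau^2}{1-2\tau}=\frac{q^2(1-q^k)^2}{(1-q^2)(1-q^{2k+2})}$. Altogether
$$\mathrm{Bad}_k=x^2\cdot\frac{q^{2k}(1-q)^4}{(1+q)^4(1-q^k)^4}\cdot\frac{q^2(1-q^k)^2}{(1-q^2)(1-q^{2k+2})}\cdot\frac{(1+q)^3}{1-q}\cdot\frac{(1+q)^2(1-q^k)^2}{(1-q)^4},$$
and collecting powers of $1-q^k$, $1+q$, $1-q$ gives (24). $\square$

## 12. The formula for $B_k$ and the polynomials $p_k,q_k,d_k$

**Step 1.** *We add the three parts; this proves Theorem 1.* By (11), (23), (17) with $j=k-1$ (so $n=k$), and (24),
$$B_k=\frac{x^2}{(1-q)^3(1-q^{2k+2})}\Big[2q^{k+3}+\frac{4q^{2k+4}}{1+q}+2q^{k+2}(1-q)+q^{2k+2}(1-q)\Big].$$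
Here $2q^{k+3}+2q^{k+2}(1-q)=2q^{k+2}$ and $\frac{4q^2}{1+q}+1-q=\frac{1+3q^2}{1+q}$, so the bracket equals $q^{k+2}\big[2+q^k\frac{1+3q^2}{1+q}\big]$. This is (5), and with (7) Theorem 1 is proved. $\square$

**Step 2.** *We return from $q$ to $x$ and $\Delta$.* Insert $q=\alpha/\beta$, $1+q=1/\beta$, $1-q=\Delta/\beta$ and $1-q^{2k+2}=\Delta P_{2k+1}/\beta^{2k+2}$:
$$B_k=\frac{x^2\,[2\alpha^{k+2}\beta^{k+3}+\alpha^{2k+2}\beta^2(\beta^2+3\alpha^2)]}{\Delta^4P_{2k+1}}=\frac{x^4\,[x^k(1+\Delta)+\alpha^{2k}(2-4x-\Delta)]}{(1-4x)^2P_{2k+1}},$$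
using $\alpha\beta=x$, $2\beta=1+\Delta$, and $\beta^2+3\alpha^2=1-\Delta+\Delta^2=2-4x-\Delta$.

**Step 3.** *We separate the part with $\Delta$.* By (4), $\alpha^{2k}=\frac12(\Lambda_{2k}-\Delta P_{2k-1})$, so
$$2B_k=\frac{x^4\big\{2x^k+2(1-2x)\Lambda_{2k}+(1-4x)P_{2k-1}-\Delta[\Lambda_{2k}+2(1-2x)P_{2k-1}-2x^k]\big\}}{(1-4x)^2P_{2k+1}} .$$
Since $\Delta/(1-4x)^2=(1-4x)^{-3/2}$, subtracting this from (1) gives the form (2) with $d_k=P_{2k+1}$, with $p_k$ as in (6), and with
$$q_k=4P_{2k+1}-\Lambda_{2k}-2(1-2x)P_{2k-1}+2x^k .$$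

**Step 4.** *We simplify $q_k$.* As $\alpha^2+\beta^2=1-2x$ and $\beta^2-\alpha^2=\Delta$,
$$\begin{aligned}\Delta\,[4P_{2k+1}-2(1-2x)P_{2k-1}]&=4(\beta^{2k+2}-\alpha^{2k+2})-2(\alpha^2+\beta^2)(\beta^{2k}-\alpha^{2k})\\&=2(\beta^2-\alpha^2)(\beta^{2k}+\alpha^{2k})=2\Delta\Lambda_{2k}.\end{aligned}$$
Hence $q_k=\Lambda_{2k}+2x^k=(\alpha^k+\beta^k)^2=\Lambda_k^2$. All three are integer polynomials, and $d_k(0)=P_{2k+1}(0)=1$.

**Step 5.** *The case $k=1$.* With $q_1=0$, $d_1=1-4x+2x^2$, $p_1=(1-x)^2(1-4x)^2$ the right side of (2) is $\frac{x^2(1-x)^2}{1-4x+2x^2}=Q^{(1)}$, by Section 3. So Theorem 2, and with it the conjecture, is proved for all $k\ge1$. $\square$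

The restriction $k\ge2$ in (5) is necessary: Steps 2–4 use $k$ only as an exponent, so with $k=1$ the right side of (5) would have $q_1=\Lambda_1^2=1$ and would not be rational, whereas $Q^{(1)}$ is. The place where $k\ge2$ entered is Lemma 6, which provides two bends and not one.

## 13. Rationality and the limiting proportion

We prove Corollary 3.

**Step 1.** *Rationality.* $Q^{(1)}$ is rational. For $k\ge2$, $q_k=\Lambda_k^2\ne0$ (its value at $0$ is $1$). If $Q^{(k)}$ were rational, (2) would make $\sqrt{1-4x}$ rational, which it is not.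

**Step 2.** *For $k\ge2$ we locate the zeros of $d_k=P_{2k+1}$.* Let $P_{2k+1}(x)=0$ with $x\ne\frac14$. Then $x\ne0$ as $P_{2k+1}(0)=1$, the roots $\alpha\neq\beta$ of $t^2=t-x$ are nonzero, and by (4) $q=\alpha/\beta$ satisfies $q^{2k+2}=1$, $q\ne1$; also $q\ne-1$ since $\alpha+\beta=1$. So $q=e^{i\vartheta}$ and
$$x=\frac q{(1+q)^2}=\frac1{4\cos^2(\vartheta/2)}>\frac14 .$$
From the recurrences, $P_i(\frac14)=(i+1)2^{-i}\ne0$ and $\Lambda_i(\frac14)=2^{1-i}$. Hence in some disc $|x|<\varrho$ with $\varrho>\frac14$ we have $Q^{(k)}=\mathcal A(x)(1-4x)^{-2}+\mathcal B(x)(1-4x)^{-3/2}$ with $\mathcal A=x^2p_k/d_k$ and $\mathcal B=-x^4q_k/d_k$ analytic.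

**Step 3.** *We read off the growth.* Write $\mathcal A(x)=\mathcal A(\frac14)+(1-4x)\mathcal A_1(x)$ with $\mathcal A_1$ analytic in the disc. The coefficients of $(1-4x)^{-2}$ are $(n+1)4^n$, those of $\mathcal A_1(x)/(1-4x)$ are $O(4^n)$, because the coefficients of $\mathcal A_1$, multiplied by $4^{-i}$, are absolutely summable. The coefficients of $(1-4x)^{-3/2}$ are $(2n+1)\binom{2n}n=O(\sqrt n\,4^n)$, and multiplying by $\mathcal B$ keeps this bound for the same reason. So $a_{k,n}=\mathcal A(\frac14)\,n4^n+O(\sqrt n\,4^n)$, with $\mathcal A(\frac14)=\frac1{16}\frac{p_k(1/4)}{d_k(1/4)}$. At $x=\frac14$ we have $1-6x+11x^2-4x^3=\frac18$, and by (6)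
$$\frac{p_k(1/4)}{d_k(1/4)}=\frac18-\frac1{16}\cdot\frac{2\cdot4^{-k}+2\cdot4^{-k}}{(2k+2)2^{-2k-1}}=\frac18\Big(1-\frac2{k+1}\Big)=\frac18\cdot\frac{k-1}{k+1}\neq 0.$$

**Step 4.** *We compare with $a_n$.* The same argument applied to (1) gives $a_n\sim\frac1{16}\cdot\frac18\,n4^n=\frac1{128}n4^n$. So $a_{k,n}/a_n\to\frac{k-1}{k+1}$ for $k\ge2$. For $k=1$, the zeros of $1-4x+2x^2$ are $1\pm\frac{\sqrt2}2$, and the smaller one is $1/(2+\sqrt2)$; so $a_{1,n}=O((2+\sqrt2)^n)$ with $2+\sqrt2<4$, and the limit is $0=\frac{k-1}{k+1}$. $\square$
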